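# Minimal nonplanar quartic Eulerian digraphs

## 1. Doubled cycles and a face count

Take three vertices $x_1,x_2,x_3$, with two parallel arcs $x_1\to x_2$, two parallel arcs $x_2\to x_3$ and two parallel arcs $x_3\to x_1$. As an undirected graph this is a fat triangle, and nothing is easier to draw in the plane. Now ask for a drawing in which, around each vertex, the ends of incoming and outgoing arcs alternate: in, out, in, out. The obvious drawing fails, since it puts the two in-ends at $x_1$ next to each other. Does a cleverer one exist?

Suppose there is such a drawing, and walk along the boundary of a face. If we traverse an arc forwards, we reach its head along an in-end; the next end in the rotation is an out-end, so we continue forwards. Hence every face boundary is a closed directed walk (possibly traversed backwards all the way). In our digraph every closed directed walk has length divisible by $3$, so every face has length at least $3$. There are $6$ arcs, each with two sides, so the face lengths add up to $12$ and there are at most $4$ faces. But the digraph is connected with $3$ vertices and $6$ edges, so Euler's formula demands $2-3+6=5$ faces. No such drawing exists.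

With two vertices $x,y$ and arcs $x\to y$, $y\to x$, both doubled, there is no problem: draw four parallel curves between $x$ and $y$, directed alternately. In general let $C_n^{(2)}$ be the directed $n$-cycle with every arc doubled. An alternating plane drawing would have $2-n+2n=n+2$ faces, all of length at least $n$, with total length $4n$; so $n+2\le 4$. Thus $C_n^{(2)}$ has no alternating plane drawing for any $n\ge3$.

There is a natural way to make such digraphs smaller without spoiling a drawing: remove the arcs of a directed cycle. At each vertex of the cycle one in-end and one out-end disappear, one of each remains, and the vertex can be smoothed away. In $C_n^{(2)}$ every directed cycle goes through all $n$ vertices, so removing one leaves a plain directed $n$-cycle, which smooths away to nothing. So each $C_n^{(2)}$ with $n\ge3$ is undrawable, while everything below it is drawable; and none of these digraphs lies below another. Which other digraphs behave like this? The rest of these notes answers that question completely. The problem is from Dan Archdeacon, Paul Bonnington, Bojan Mohar, "Embedding Quartic Eulerian Digraphs on the Plane", arXiv:1706.02896 (2017).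

## 2. Diplanarity, cycle removal and obstructions

**Definitions.** An *Eulerian digraph* is a directed graph in which in-degree equals out-degree at each vertex. Loops (counted once in each degree) and parallel arcs, in the same or in opposite directions, are allowed, and the digraph need not be connected. An *embedding* in a surface is an embedding of the underlying graph, not necessarily cellular, in which in-edges and out-edges alternate in the rotation at each vertex. A digraph with such an embedding in the plane is *diplanar*; we say *planar* for short. A *quartic* Eulerian digraph has in-degree $2$ and out-degree $2$ everywhere. Let $\mathcal E_4$ be the class of these, including the empty digraph. The letter $n$ always denotes the number of vertices.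

**Definition (the order).** For $G,H\in\mathcal E_4$ we write $H\preceq G$ if $H$ arises from $G$ by a sequence of operations of this kind: remove the arcs of a directed cycle; then delete isolated vertices, suppress each vertex $v$ of degree $2$ on a path $u\to v\to w$ with $u\ne v\ne w$ (replace the two arcs by $u\to w$), and delete each component consisting only of vertices of degree $2$. An *obstruction* is a nonplanar $G\in\mathcal E_4$ such that every digraph strictly below $G$ is planar.

Embeddability in a fixed surface is hereditary under $\preceq$; for the plane we saw why: after deleting a directed cycle from an alternating drawing, each vertex on it has at most one in-end and one out-end left, and suppression does not change the drawing.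

It is convenient not to suppress at once. A digraph with all degrees in $\{2,4\}$ is treated as a quartic digraph with subdivided arcs, possibly with extra cycle components without vertices of degree $4$; neither matters for planarity. A path through vertices of degree $2$ is called a *strand*; it acts as a single arc. An *Eulerian set* is a set of arcs with equal in- and out-degree at every vertex. It is a disjoint union of arc sets of directed cycles. A *digon* is a directed $2$-cycle.

**Lemma 1.** A digraph $G\in\mathcal E_4$ is an obstruction iff $G$ is nonplanar and $G-D$ is planar for every directed cycle $D$. In that case $G-F$ is planar for every nonempty Eulerian set $F$, and $G$ is connected.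

*Proof.* Directed cycles of a reduced digraph are directed cycles before suppression; conversely a directed cycle before suppression stays one, unless it is a component that gets deleted. So for a nonempty Eulerian set $F$, removing its cycles one after another shows that the reduction of $G-F$ lies below $G$. It lies strictly below, because every vertex on $F$ drops to degree at most $2$ and disappears. Hence if $G$ is an obstruction, all $G-F$ are planar. Conversely, let $G$ be nonplanar and all $G-D$ planar. Any $H$ strictly below $G$ is obtained by first removing some directed cycle $D$ and then possibly more, so $H$ is planar by heredity.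

A digraph is planar iff each of its components is. If a nonplanar $G$ has a nonplanar component and also another component, removing a directed cycle of the other component leaves a nonplanar digraph. So obstructions are connected. $\square$

The task is now precise: **determine all obstructions**.

The face count is the first tool to try. It stops working soon. Take vertices $u,v,x,y$ with two arcs $u\to v$ and arcs $v\to x$, $v\to y$, $x\to u$, $y\to u$, $x\to y$, $y\to x$. A drawing would have $n+2=6$ faces of total length $16$. The only directed $2$-cycle is $xy$, and all other closed directed walks have length at least $3$. Face lengths $2,2,3,3,3,3$ add up to $16$, so the count does not exclude a drawing. Yet there is none, as we shall see in a moment. We need an exact criterion.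

## 3. Euler tours as chord diagrams

Let $G\in\mathcal E_4$ be connected. An Euler tour of $G$ is a cyclic word $W$ containing each vertex twice, whose consecutive pairs (cyclically) are the arcs of $G$. Conversely, each cyclic word with every letter occurring twice defines such a $G$. If there are vertices of degree $2$, they occur once in a tour, and we delete these letters.

**Definition.** Letters $x,y$ of $W$ are *interlaced* (they *cross*) if they alternate as $x\,y\,x\,y$. The *interlace graph* $I(W)$ has the letters as vertices and the interlaced pairs as edges.

We think of the positions of $W$ as points on a circle and of each letter as the chord joining its two positions. For $C_n^{(2)}$ the word $x_1\cdots x_nx_1\cdots x_n$ is a tour, and its interlace graph is $K_n$.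

**Lemma 2.** A connected $G$ with Euler tour $W$ is planar iff $I(W)$ is bipartite.

*Proof.* Let $I(W)$ be bipartite. Draw $W$ as an oriented circle and draw the chords of one color class inside and those of the other class outside, without crossings. Contract each chord to a point. Going once around a chord with end points $p,q$ on the circle, one meets the circle arcs in the order $in_p,out_p,in_q,out_q$ or its reverse: with the circle counterclockwise, $p$ at the bottom, $q$ at the top and the chord inside, we meet counterclockwise the arc into $p$ on the left, the arc out of $p$ on the right, the arc into $q$ on the right, the arc out of $q$ on the left. Outside chords are the same up to reflection. So the contracted drawing alternates, and it is a drawing of $G$.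

Conversely, take an alternating plane drawing. At a vertex $v$ every in-end is next to both out-ends in the rotation. So the two passages of $W$ through $v$ use two pairs of consecutive ends, and inside a small disc they can be replaced by two disjoint arcs, joined by a short segment across the disc. Doing this everywhere we get a simple closed curve following $W$, and disjoint segments, one for each letter, each lying inside or outside the curve. By the Jordan curve theorem two segments on the same side do not have alternating ends. So inside/outside is a proper $2$-coloring of $I(W)$. $\square$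

Three consequences are used all the time. A digraph with at most two vertices of degree $4$ is planar. A letter interlaced with nothing may be ignored. A vertex with a loop is such a letter, since it occurs as $xx$ in every tour; so removing a loop does not change planarity, and by Lemma 1 an obstruction has no loops.

For the example at the end of Section 2, $x\,y\,u\,v\,x\,u\,v\,y$ is a tour: its arcs are $xy,yu,uv,vx,xu,uv,vy,yx$. The letters $x,u,v$ occur in the order $x\,u\,v\,x\,u\,v$, so they form a triangle, and the digraph is not planar.

## 4. Six families and the classification

A *chain* of length $p\ge1$ is a sequence of vertices $x_1,\dots,x_p$ with arcs $x_j\to x_{j+1}$ and $x_{j+1}\to x_j$ for $1\le j<p$. Its *ends* are $x_1$ and $x_p$; they coincide if $p=1$. In the example above, $x,y$ is a chain of length $2$.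

* **(A)** $C_n^{(2)}$, the directed $n$-cycle with every arc doubled.
* **(B)** *Thick cycles.* Take blocks $B_1,\dots,B_N$ in cyclic order, $N\ge2$. Each block is *single* (one vertex $u=v$) or *double* (two vertices $u,v$ with two parallel arcs $u\to v$). For each $i$ mod $N$ add arcs $v_i\to u_{i+1}$ and $v_{i+1}\to u_i$. The example above has $N=3$: a double block and the single blocks $x,y$.
* **(C)** $O_k(p_1,\dots,p_k)$ with $k\ge3$ odd and $p_i\ge1$: chains $P_i$ of length $p_i$ with ends $L_i,R_i$, plus arcs $R_i\to L_{i+2}$ and $L_i\to R_{i-1}$, indices mod $k$. In particular $O_k(1,\dots,1)$ is the circulant $C_k(-1,2)$ with arcs $i\to i+2$ and $i\to i-1$.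
* **(D)** $K(p,q,r)$: three chains of lengths $p,q,r$ with ends $A^1,A^2$; $B^1,B^2$; $C^1,C^2$, plus arcs $A^s\to B^s\to C^s\to A^s$ for $s=1,2$.
* **(E)** $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$: vertices $u_0,u_1,u_2,u_3$ (indices mod $4$), two *type-$0$ lanes* of lengths $\beta_1,\beta_2\ge0$ and two *type-$1$ lanes* of lengths $\alpha_1,\alpha_2\ge0$. A type-$\epsilon$ lane serves the two $u_i$ with $i\equiv\epsilon\pmod2$. A lane of length $0$ (an *empty* lane) consists of the arcs $u_i\to u_{i+1}$ for these two $i$. A lane of length $\ell\ge1$ is a chain $x_1,\dots,x_\ell$ such that $u_i\to x_1\to u_{i-1}$ for one of these $i$ and $u_i\to x_\ell\to u_{i-1}$ for the other.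

Each $u_i$ sends one arc into each of the two lanes serving it, and receives one arc from each lane of the other type; so $\Omega$ is quartic. For example, $\Omega(1,0;1,0)$ has a type-$0$ lane vertex $x$ and a type-$1$ lane vertex $y$, and its arcs are $u_0,u_2\to x\to u_1,u_3$ and $u_1,u_3\to y\to u_0,u_2$ together with $u_0\to u_1\to u_2\to u_3\to u_0$. The digraph $\Omega(1,1;1,1)$ is $C_4[2K_1]$: each vertex of a directed $4$-cycle is replaced by two independent vertices.

**Theorem 3.** Up to isomorphism the obstructions for diplanar quartic Eulerian digraphs are exactly:

* (A) $C_n^{(2)}$, $n\ge5$;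
* (B) thick cycles with $N\ge2$ and at least two double blocks;
* (C) $O_k(p_1,\dots,p_k)$, $k\ge3$ odd, all $p_i\ge1$;
* (D) $K(p,q,r)$, $p,q,r\ge2$;
* (E) $\Omega(\alpha_1,\alpha_2;\beta,0)$ with $\alpha_1\ge1$, $\alpha_2\ge0$, $\beta\ge1$;
* (F) $C_4[2K_1]$.

In particular there are infinitely many. The odd-looking restrictions avoid repetitions:

**Lemma 4.** (i) $C_3^{(2)}=O_3(1,1,1)$, and $C_4^{(2)}$ is the thick cycle with two double blocks and no others. (ii) A thick cycle with exactly one double block and $m\ge1$ single blocks is $O_3(m,1,1)$. (iii) If some of $p,q,r$ is $1$, then $K(p,q,r)\cong O_3(p,r,q)$. (iv) $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)\cong\Omega(\beta_1,\beta_2;\alpha_1,\alpha_2)$, and the order of the lanes inside a type is irrelevant.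

*Proof.* (i) In $C_3(-1,2)$ both arcs from $i$ go to $i-1=i+2$. For $N=2$ the rule in (B) gives the arcs $v_1\to u_2$ and $v_2\to u_1$, each twice; with both blocks double this is $C_4^{(2)}$.

(ii) In both digraphs there are two parallel arcs $u\to v$, and $v$ sends to, and $u$ receives from, the two ends of a chain of length $m$ (from the one vertex twice, if $m=1$). In $O_3(m,1,1)$ one takes $u=P_3$ and $v=P_2$: the arcs outside the chains go $P_3\to P_2\to P_1\to P_3$.

(iii) In $O_3(p_1,p_2,p_3)$ the arcs outside the chains form the closed walk $L_1\to R_3\to L_2\to R_1\to L_3\to R_2\to L_1$, going around the chains in the order $P_1,P_3,P_2$. If, say, $L_1=R_1$, this walk splits into the two triangles $L_1\to R_3\to L_2\to L_1$ and $L_1\to L_3\to R_2\to L_1$. Renaming the ends of the other two chains, we get the arcs of $K$, with chain lengths $p_1,p_3,p_2$ in cyclic order. The same works if $P_2$ or $P_3$ is a single vertex.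

(iv) Use $u_i\mapsto u_{i+1}$; the definition does not order the lanes of a type. $\square$

We shall prove Theorem 3 in two halves: the listed digraphs are obstructions (Sections 6–8), and there are no others (Sections 9–14).

## 5. Dominating triangles, and why one tour is not enough

What does minimality say about a chord diagram? Deleting one letter from a tour is not an operation of our order. But if a letter $z$ occurs twice inside a stretch of the tour, the closed subtrail from $z$ to $z$ is an Eulerian set, and we may remove it.

**Lemma 5.** Let $G$ be an obstruction and $W$ an Euler tour. Then $I(W)$ is nonbipartite and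

$$\text{every triangle of } I(W) \text{ is } \textit{dominating}\text{: each other vertex has a neighbor in it.}\tag{D}$$

*Proof.* The first claim is Lemma 2. Let $abc$ be a triangle. Three pairwise crossing chords occur in the order $abcabc$, so $W=aP_1bP_2cP_3aP_4bP_5cP_6$. Let $z$ be crossed by none of $a,b,c$. Suppose the occurrences of $z$ lie in different $P_i,P_j$. They are separated by a run of $1$ to $5$ consecutive letters of the cyclic word $abcabc$. A run of at most $3$ letters contains some letter exactly once; for a run of $4$ or $5$ letters the complementary run of $2$ or $1$ letters does, and then so does the run itself. That letter crosses $z$, a contradiction. So both occurrences lie in one $P_i$. Remove the closed subtrail from $z$ to $z$ inside $P_i$, a nonempty Eulerian set. What is left has a tour in which $a,b,c$ are still pairwise interlaced, so it is nonplanar, against Lemma 1. $\square$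

One might hope to pick one tour and read the structure off (D). This fails. Consider
$$W_0=a\,y\,b\,c\,z\,y\,a\,z\,b\,c .$$
Its interlace graph has the edges $ab,ac,bc,yb,yc,az,yz$. The triangles are $abc$ and $ybc$. The first has neighbors of $y$ (namely $b$) and of $z$ (namely $a$); the second has neighbors of $a$ (namely $b$) and of $z$ (namely $y$). So (D) holds for $W_0$. But the digraph contains the arcs $a\to y$ and $y\to a$, and removing this digon leaves $z\to y\to b$, $c\to a\to z$ and the arcs $bc,bc,cz,zb$, that is, $C_3^{(2)}$. So this is not an obstruction. The tour $W_0$ hides the digon because it uses its two arcs far from each other. The tour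
$$a\,z\,y\,a\,y\,b\,c\,z\,b\,c$$
of the same digraph shows it: here $zbc$ is a triangle, and $y$ crosses only $a$.

The way out is to demand (D) for all tours at once, and to move between tours by the following operation, which produced the second tour from the first.

**Definition (pivot).** Let $J$ be a graph and $xy$ an edge. Call a vertex $z\ne x,y$ *$x$-only* if it lies in $N(x)\setminus N(y)$, *$y$-only* if it lies in $N(y)\setminus N(x)$, and *both* if it lies in $N(x)\cap N(y)$. The graph $J\wedge xy$ is obtained by toggling the adjacency of every two vertices that lie in different ones of these three classes, and then exchanging the labels $x$ and $y$.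

So in $J\wedge xy$ the vertices $x,y$ are still adjacent, $x$ has the old neighbors of $y$ and $y$ has the old neighbors of $x$.

**Lemma 6.** If $x,y$ are interlaced, $W=xPyQxRyS$, then $W'=xRyQxPyS$ is an Euler tour of the same digraph, and $I(W')=I(W)\wedge xy$.

*Proof.* Both words have the arcs inside and around the pieces $x\,P\,y$, $y\,Q\,x$, $x\,R\,y$, $y\,S\,x$, so they define the same digraph. Let $z\ne x,y$. In $W$ the chord $x$ separates $P,Q$ from $R,S$, and $y$ separates $Q,R$ from $S,P$. So the occurrences of $z$ lie

* in $P,Q$ or in $R,S$ iff $z$ is $y$-only;
* in $Q,R$ or in $P,S$ iff $z$ is $x$-only;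
* in $P,R$ or in $Q,S$ iff $z$ is both;
* in one segment iff $z$ is adjacent to neither.

In $W'$ the chord $x$ separates $R,Q$ from $P,S$, and $y$ separates $Q,P$ from $S,R$. So $x$-only and $y$-only are exchanged, "both" and "neither" are preserved, and $x,y$ are still interlaced. This is the exchange of labels.

Now let $z,w\ne x,y$. The cyclic order $R,Q,P,S$ of the segments in $W'$ is the reversal of $P,Q,R,S$, while the segments themselves are unchanged. If one of $z,w$ has both ends in one segment, or if they use the same pair of segments, or disjoint pairs, their interlacement is unchanged; and two letters using the same pair or disjoint pairs are in the same class. If they share exactly one segment, their classes differ. Say $z$ has ends in segments $X,Y$ and $w$ in $X,Z$. If $z$ comes before $w$ in $X$, the cyclic order $X,Y,Z$ gives $z\,w\,z\,w$ and the order $X,Z,Y$ gives $z\,w\,w\,z$; if $w$ comes first, it is the other way round. So reversal toggles interlacement. $\square$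

If $x,y\in S$, then $(J\wedge xy)[S]=J[S]\wedge xy$. So pivots may be computed inside any vertex subset containing the pivot edge. In the example, pivot $az$: the vertices $b,c$ are $a$-only and $y$ is $z$-only, so $yb,yc$ are removed; after the exchange $z$ is adjacent to $a,b,c$, and $y$ only to $a$.

## 6. Replacing a vertex by a chain

Chains of arbitrary length appear in Theorem 3. This section shows when a vertex of an obstruction may be replaced by a chain.

**Definition.** Let $v$ have in-ends $i_1,i_2$ and out-ends $o_1,o_2$, and let $\pi=\{(i_1,o_1),(i_2,o_2)\}$ be a *pairing*. The *expansion* $\mathrm{Exp}_p(G,v,\pi)$ replaces $v$ by a chain $v_1,\dots,v_p$ with $i_1,o_1$ at $v_1$ and $i_2,o_2$ at $v_p$. The *split* $G/(v,\pi)$ deletes $v$ and joins $i_1$ to $o_1$ and $i_2$ to $o_2$.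

For example, expanding one vertex of $C_3^{(2)}$ with $p=2$ gives the four-vertex digraph $u,v,x,y$ of Section 2, that is $O_3(2,1,1)$, and splitting that vertex leaves a digraph with two vertices.

**Lemma 7.** $\mathrm{Exp}_p(G,v,\pi)$ is planar iff $G$ is.

*Proof.* We may assume that $G$ is connected, with tour $W$. If $W$ passes $v$ by $i_1\to o_1$ and $i_2\to o_2$, replace the first of these occurrences by $v_1v_2\cdots v_p\cdots v_2v_1$ and the second by $v_p$. This is a tour of the expansion. The letter $v_p$ crosses what $v$ crossed. For $j<p$ the two occurrences of $v_j$ enclose one occurrence of $v_p$ and both occurrences of each $v_l$, $j<l<p$. So the new interlace graph is the old one, with $v_p$ for $v$, and with pendant vertices $v_1,\dots,v_{p-1}$ attached to $v_p$. If $W$ passes $v$ by $i_1\to o_2$ and $i_2\to o_1$, replace the occurrences by $v_1\cdots v_p$ and $v_p\cdots v_1$. Then each $v_j$ crosses what $v$ crossed, and the $v_j$ do not cross each other: we have added false twins (nonadjacent vertices with the same neighbors) of $v$. In both cases the new graph is bipartite iff the old one is. Apply Lemma 2. $\square$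

**Lemma 8.** Let $G$ be an obstruction with $G/(v,\pi)$ planar. Then $G'=\mathrm{Exp}_p(G,v,\pi)$ is an obstruction for all $p\ge1$. Moreover, for $u\ne v$ and a pairing $\sigma$ at $u$, $G'/(u,\sigma)$ is planar iff $G/(u,\sigma)$ is. So expansions at distinct vertices with planar splits can be performed independently.

*Proof.* The second claim is Lemma 7, because $G'/(u,\sigma)=\mathrm{Exp}_p(G/(u,\sigma),v,\pi)$. By Lemma 7, $G'$ is nonplanar. For $p=1$ there is nothing else to show. Let $p\ge2$ and let $D$ be a directed cycle of $G'$; we show that $G'-D$ is planar and use Lemma 1. Recall that $G$ has no loops.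

The only directed cycles inside the chain are digons. Let $D$ be the digon on $v_j,v_{j+1}$. Then $G'-D$ is $G/(v,\pi)$ with the excursion $v_1\cdots v_j\cdots v_1$ inserted in the strand from $i_1$ to $o_1$ and $v_p\cdots v_{j+1}\cdots v_p$ inserted in the strand from $i_2$ to $o_2$. The inserted letters that occur twice are nested around the middle of their excursion and are interlaced with nothing. So $G'-D$ is planar.

Otherwise let $D^*\neq\emptyset$ be the set of arcs of $D$ outside the chain. The cycle $D$ enters the chain as often as it leaves it, so $D^*$ is an Eulerian set of $G$, and $G-D^*$ is planar. Since $D$ visits each $v_j$ at most once and cannot turn around inside the chain, there are the following possibilities.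

* $D$ avoids the chain. Then $G'-D=\mathrm{Exp}_p(G-D^*,v,\pi)$, planar by Lemma 7.
* $D$ runs from $i_1$ through the whole chain to $o_2$, or from $i_2$ to $o_1$. The rest of the chain is a single path from $i_2$ to $o_1$, or from $i_1$ to $o_2$, so $G'-D$ is a subdivision of $G-D^*$.
* $D$ uses exactly $i_1\to v_1\to o_1$. The rest is the strand from $i_2$ to $o_2$ with the excursion $v_p\cdots v_1\cdots v_p$, whose letters cross nothing; so $G'-D$ is planar since $G-D^*$ is. The same holds if $D$ uses exactly $i_2\to v_p\to o_2$, with the excursion $v_1\cdots v_p\cdots v_1$.
* $D$ uses both $i_1\to v_1\to o_1$ and $i_2\to v_p\to o_2$. The rest of the chain is a separate component with tour $v_1v_2\cdots v_p\cdots v_2$, in which nothing crosses; it is planar. $\square$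

## 7. Doubled cycles, thick cycles and circulants are obstructions

**Proposition 9.** $C_n^{(2)}$, $n\ge3$, and all thick cycles with $N\ge2$ and at least one double block are obstructions.

*Proof.* The interlace graph $K_n$ of $C_n^{(2)}$ contains a triangle, so $C_n^{(2)}$ is nonplanar. Every directed cycle is Hamiltonian, and removing it leaves no vertex of degree $4$.

For thick cycles, write $B$ also for the word $u$ if the block is single and $uv$ if it is double. Then
$$B_1B_2\cdots B_N\,B_1\,B_N\cdots B_2 \tag{1}$$
is a tour: the first half and the step to $B_1$ use all arcs $v_i\to u_{i+1}$, the rest uses all arcs $v_{i+1}\to u_i$, and each double block is run through twice. Number the blocks so that $B_2$ is double. Then $u_1,u_2,v_2$ occur in the order $u_1u_2v_2u_1u_2v_2$: a triangle. So the digraph is nonplanar.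

Let $D$ be a directed cycle. A block is entered only at $u$ and left only at $v$, so $D$ visits each block at most once and then uses all its vertices. If $N=2$, or if $D$ goes around all blocks, no vertex of degree $4$ remains. Otherwise $N\ge3$ and $D$ goes back and forth between two adjacent blocks $B_i,B_{i+1}$. The strand through $B_i$ that remains is $v_{i-1}\to u_{i-1}$, and through $B_{i+1}$ it is $v_{i+2}\to u_{i+2}$. So $G-D$ has the tour
$$B_{i+2}\cdots B_{i-1}\;B_{i-1}\cdots B_{i+2},$$
in which only the letters $u,v$ of the same double block are interlaced. This is bipartite. $\square$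

**Proposition 10.** All $O_k(p_1,\dots,p_k)$ with $k\ge3$ odd, and all $K(p,q,r)$, are obstructions.

*Proof.* **Step 1: a tour of $C_k(-1,2)$.** For odd $k\ge3$ let
$$w_k=(v_1v_k)(v_2v_1)(v_3v_2)\cdots(v_kv_{k-1}). \tag{2}$$
Inside the pairs we have the arcs $v_i\to v_{i-1}$, between consecutive pairs the arcs $v_{i-1}\to v_{i+1}$. So $w_k$ is a tour of $C_k(-1,2)$. The letter $v_i$ occurs in the pairs number $i$ and $i+1$, as $v_iv_{i-1}v_{i+1}v_i$. So it crosses exactly $v_{i-1}$ and $v_{i+1}$, and $I(w_k)$ is the cycle $C_k$. As $k$ is odd, the digraph is nonplanar.

**Step 2: a planar auxiliary digraph.** For $m\ge2$ let $S_m$ have vertices $y_1,\dots,y_m$, arcs $y_j\to y_{j+2}$ and $y_j\to y_{j-1}$ wherever defined, and one further arc each $y_1\to y_2$, $y_{m-1}\to y_m$, $y_m\to y_1$. It has the tour $y_1\,(y_2y_1)(y_3y_2)\cdots(y_my_{m-1})\,y_m$. Again $y_j$ crosses only $y_{j-1}$ and $y_{j+1}$ (as far as they exist), so the interlace graph is a path and $S_m$ is planar.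

**Step 3: $C_k(-1,2)$ with $k\ge5$ odd is an obstruction.** Let $D$ be a directed cycle of $G=C_k(-1,2)$. If all steps of $D$ are equal, $D$ is Hamiltonian because $k$ is odd, and nothing remains. Otherwise some step $+2$ is followed by a step $-1$; by rotation $D$ contains $0\to2\to1$. The next vertex is $0$ or $3$.

If $D=0\to2\to1\to0$, what remains at $0,1,2$ are the strands $k-2\to0\to k-1$, $\ k-1\to1\to3$ and $3\to2\to4$. The other vertices are $3,\dots,k-1$, with the arcs $j\to j+2$, $j\to j-1$ among them. With $y_j=j+2$ the three strands are $y_{m-1}\to y_m$, $y_m\to y_1$ and $y_1\to y_2$ for $m=k-3$. So $G-D$ reduces to $S_{k-3}$, which is planar.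

If $D=0\to2\to1\to3\,Q$ with a path $Q$ from $3$ to $0$, let $G^+$ be $G$ without the arcs $0\to2,\ 2\to1,\ 1\to3$ and with a new arc $0\to3$. In $G^+$ the vertices $1,2$ have degree $2$, with strands $k-1\to1\to0$ and $3\to2\to4$. The other vertices are $3,\dots,k$ with $k\equiv0$, with the arcs $j\to j+2$, $j\to j-1$ among them. Put $y_j=j+2$, so $y_{k-2}=k\equiv 0$. The two strands and the new arc are $y_{m-1}\to y_m$, $y_1\to y_2$, $y_m\to y_1$ for $m=k-2$. So $G^+$ reduces to $S_{k-2}$ and is planar. Since $Q$ avoids $1$ and $2$, the arcs of $Q$ and $0\to3$ form a directed cycle of $G^+$, and $G-D$ is $G^+$ minus this cycle. By heredity $G-D$ is planar.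

**Step 4: expansion.** In $O_k(p)$ the end $L_i$ receives from $R_{i-2}$ and sends to $R_{i-1}$; the end $R_i$ receives from $L_{i+1}$ and sends to $L_{i+2}$. So $O_k(p)$ arises from $C_k(-1,2)$ by expansions at the vertices $i$ with pairings $\{(i-2\to,\ \to i-1),\ (i+1\to,\ \to i+2)\}$. For $k\ge5$, the tour $w_k$ passes $v_i$ exactly in this way: $v_{i-2}v_iv_{i-1}$ and $v_{i+1}v_iv_{i+2}$. So deleting $v_i$ from $w_k$ gives a tour of the split, with interlace graph $C_k-v_i$, a path: the split is planar. For $k=3$ we have $C_3(-1,2)=C_3^{(2)}$, an obstruction by Proposition 9; any split has two vertices and is planar, so all pairings are allowed. Contracting the chains of $O_3(p)$ or of $K(p,q,r)$ gives $C_3^{(2)}$, so both arise by suitable pairings at its three vertices. By Lemma 8 all these digraphs are obstructions. $\square$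

## 8. The digraphs $\Omega$ are obstructions

**Proposition 11.** Every $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$ is nonplanar. $C_4[2K_1]$ and all $\Omega(\alpha_1,\alpha_2;\beta,0)$ with $\alpha_1\ge1$, $\alpha_2\ge0$, $\beta\ge1$ are obstructions.

*Proof.* **Step 1: a tour.** Let $B_1,B_2,A_1,A_2$ be sequences of distinct letters of lengths $\beta_1,\beta_2,\alpha_1,\alpha_2$, and let ${}^r$ denote reversal. We claim that
$$W=t\;B_1\,a\,A_1\,c\,B_2\,b\,A_2\;t\;B_2^{r}\,a\,A_2^{r}\,c\,B_1^{r}\,b\,A_1^{r} \tag{3}$$
is a tour of $\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$ with $u_0=t,\ u_1=a,\ u_2=c,\ u_3=b$. Each of the four sequences is traversed in both directions, so it is a chain. Its connections are as follows.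

* $B_1=x_1\cdots x_m$: $t\to x_1\cdots x_m\to a$ and $c\to x_m\cdots x_1\to b$. So $u_0\to x_1\to u_3$ and $u_2\to x_m\to u_1$. If empty: $u_0\to u_1$, $u_2\to u_3$.
* $B_2=z_1\cdots z_m$: $c\to z_1\cdots z_m\to b$ and $t\to z_m\cdots z_1\to a$. So $u_2\to z_1\to u_1$ and $u_0\to z_m\to u_3$. If empty: $u_2\to u_3$, $u_0\to u_1$.
* $A_1=y_1\cdots y_m$: $a\to y_1\cdots y_m\to c$ and $b\to y_m\cdots y_1\to t$. So $u_1\to y_1\to u_0$ and $u_3\to y_m\to u_2$. If empty: $u_1\to u_2$, $u_3\to u_0$.
* $A_2=w_1\cdots w_m$: $b\to w_1\cdots w_m\to t$ and $a\to w_m\cdots w_1\to c$. So $u_3\to w_1\to u_2$ and $u_1\to w_m\to u_0$. If empty: $u_3\to u_0$, $u_1\to u_2$.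

These are exactly two type-$0$ and two type-$1$ lanes. The letters $t,a,c,b$ occur in the order $tacbtacb$, so they are pairwise interlaced, and $\Omega$ is nonplanar.

**Step 2: the cores.** Let all $\alpha_i,\beta_i\in\{0,1\}$, with at least one nonempty lane of each type. We show that $G-D$ is planar for every directed cycle $D$. Type-$0$ lanes lead from even to odd $u$'s, type-$1$ lanes from odd to even ones, and lane vertices are not adjacent to each other. So $D$ alternates between even and odd $u$'s and visits two or four of them.

*Four.* $D$ makes two type-$0$ and two type-$1$ steps. If both type-$0$ lanes are vertices, both are used; otherwise there is at most one type-$0$ lane vertex. The same holds for type $1$. So at most two vertices of degree $4$ remain, and $G-D$ is planar.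

*Two.* The two are $u_i,u_{i+1}$ for some $i$. The rotation $u_i\mapsto u_{i+1}$ exchanges the types and preserves the assumption on the lanes, so we may assume they are $u_0,u_1$. The step $u_0\to u_1$ uses a type-$0$ lane, empty or a vertex; in both cases this lane leaves the strand $u_2\to u_3$. The step $u_1\to u_0$ must use a type-$1$ lane vertex $y$, since an empty type-$1$ lane has only the arcs $u_1\to u_2$ and $u_3\to u_0$; it leaves the strand $u_3\to y\to u_2$. Let $\lambda$ and $\mu$ be the other type-$0$ and type-$1$ lanes.

* $\lambda=x'$, $\mu=y'$. The arcs are $u_2u_3,\ u_3u_2,\ u_2x',\ x'u_3,\ u_3y',\ y'u_2$, and $x'y'$ (via $u_1$), $y'x'$ (via $u_0$). The tour $u_2x'y'x'u_3y'u_2u_3$ has as interlace graph the path $x'\,y'\,u_3\,u_2$.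
* $\lambda=x'$, $\mu$ empty. The arcs are $u_2u_3,\ u_3u_2,\ u_2x',\ x'u_3$, and $x'u_2$ (via $u_1$), $u_3x'$ (via $u_0$). The tour $u_2x'u_2u_3x'u_3$ has as interlace graph the path $u_2\,x'\,u_3$.
* $\lambda$ empty, $\mu=y'$. The strand $y'\to u_0\to u_1\to y'$ is a loop at $y'$. There are three vertices of degree $4$, one of which crosses nothing.
* Both empty. Two vertices of degree $4$ remain.

All are planar. So the cores $\Omega(1,0;1,0)$, $\Omega(1,1;1,0)$ and $\Omega(1,1;1,1)=C_4[2K_1]$ are obstructions.

**Step 3: lengthening lanes.** At a lane vertex consider the *lane pairing* $\{(u_i\to,\ \to u_{i-1}),\ (u_{i+2}\to,\ \to u_{i+1})\}$. Expanding with it lengthens the lane. We check that the splits are planar.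

* $\Omega(1,0;1,0)$, splitting the type-$0$ lane vertex, which becomes the arcs $u_0u_3,\ u_2u_1$; the lane vertex $y$ remains. The word $u_0u_1u_2u_1y\,u_2u_3y\,u_0u_3$ is a tour. The interlaced pairs are $u_0u_3,\ u_1u_2,\ u_2y,\ yu_3$: a path. The other lane vertex is equivalent to this one under $u_i\mapsto u_{i+1}$.
* $\Omega(1,1;1,0)$, splitting the type-$0$ vertex into $u_0u_3,\ u_2u_1$; lane vertices $y,y'$ remain. The word $u_0u_1y\,u_0u_3y'u_2u_3y\,u_2u_1y'$ is a tour. The interlaced pairs are $u_0u_1,\ u_0y,\ u_1y',\ yy',\ yu_2,\ u_3y',\ u_3u_2$: bipartite with classes $\{u_0,y',u_2\}$ and $\{u_1,y,u_3\}$.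
* $\Omega(1,1;1,0)$, splitting a type-$1$ vertex into $u_1u_0,\ u_3u_2$ (the two type-$1$ vertices are interchanged by an automorphism); $x$ of type $0$ and $y'$ of type $1$ remain. The word $u_0x\,u_1u_0u_1y'u_2x\,u_3u_2u_3y'$ is a tour. The interlaced pairs are $u_0x,\ u_0u_1,\ xy',\ xu_2,\ u_2u_3$: a tree.

By Lemma 8 we may lengthen all nonempty lanes of these two cores independently, which gives all $\Omega(\alpha_1,\alpha_2;\beta,0)$ with $\alpha_1,\beta\ge1$ and $\alpha_2\ge0$. $\square$

With Propositions 9–11, every digraph in Theorem 3 is an obstruction.

## 9. Traces on a triangle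

From here to the end of Section 14, $G$ is connected and nonplanar, and the interlace graphs of all its Euler tours satisfy (D). By Lemma 5 every obstruction is of this kind. Let $\mathcal J$ be the set of these interlace graphs. By Lemma 6 it is closed under pivots.

*Some $J\in\mathcal J$ contains a triangle.* Every $J\in\mathcal J$ is nonbipartite, so it has an induced odd cycle: a shortest odd cycle is induced, as a chord would cut off a shorter odd cycle. Let $v_1\cdots v_k$ be one with $k\ge5$ and pivot $v_1v_2$. On the cycle, $v_k$ is $v_1$-only and $v_3$ is $v_2$-only, so $v_3v_k$ is added, and $v_3\cdots v_k$ becomes an induced cycle of length $k-2$. Repeat until the length is $3$.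

*Two orders.* We shall use several times: if a letter $t$ crosses all letters of a set $X$ in $W=tLtM$, then each $x\in X$ occurs once in $L$ and once in $M$; and $x,x'\in X$ cross iff they have the same order in $L$ and $M$, that is, iff their orders in $L$ and in the reversal $M^r$ differ.

**Definition.** For a triangle $abc$ of $J\in\mathcal J$ and $z\notin\{a,b,c\}$, the *trace* of $z$ is $S(z)=N(z)\cap\{a,b,c\}$. By (D) it is nonempty. If $S(z)=\{a,b,c\}$, then $z$ is *full*.

**Lemma 12 (local rules).** For every triangle of every $J\in\mathcal J$ and every naming $a,b,c$ of its vertices: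

* (R1) There are no $z,z'$ with $S(z)=\{a\}$ and $S(z')=\{b,c\}$.
* (R2) If $S(z)=\{a\}$ and $z'$ is full, then $z\sim z'$.
* (R3) If $S(z)=\{a,b\}$ and $z'$ is full, then $z\not\sim z'$.
* (R4) Two full vertices are adjacent.

*Proof.* In each case a violation produces a triangle that is not dominating.

(R1) If $z\not\sim z'$, the triangle $bcz'$ does not dominate $z$. If $z\sim z'$, pivot $az$. Among $b,c,z'$ the vertices $b,c$ are $a$-only and $z'$ is $z$-only, so $bz',cz'$ are removed. After the exchange $z$ is adjacent to $b,c$, while $z'$ is adjacent only to $a$ among $a,b,c,z$. So the triangle $zbc$ does not dominate $z'$.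

(R2) Otherwise the triangle $bcz'$ does not dominate $z$.

(R3) Suppose $z\sim z'$ and pivot $ac$. Inside $\{a,b,c,z,z'\}$ the vertices $b,z'$ are both and $z$ is $a$-only. So $zb$ and $zz'$ are removed. After the exchange $N(a)=\{b,z',c\}$ and $z$ is adjacent to $c$ only. The triangle $abz'$ does not dominate $z$.

(R4) Let $z,z'$ be full and nonadjacent. Relative to the triangle $abz'$, the vertex $z$ has trace $\{a,b\}$, $c$ is full, and $z\sim c$, against (R3). $\square$

For a fixed triangle $abc$ let $A,B,C$ be the sets of vertices of trace $\{a\},\{b\},\{c\}$, let $A',B',C'$ be those of trace $\{b,c\},\{a,c\},\{a,b\}$, and let $T$ be the set of full vertices.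

**Lemma 13 (normalization).** By pivots on edges of the triangle $abc$, which keep it a triangle and leave $T$ unchanged, we can reach a graph in $\mathcal J$ in which either

* **(I)** $A'=B'=C'=\emptyset$, or
* **(II)** $A',B',C'\ne\emptyset$, and hence $A=B=C=\emptyset$.

*Proof.* Consider $J\wedge ab$. The vertex $c$ is both, as are the vertices of $C'\cup T$; the $a$-only vertices are those of $A\cup B'$, the $b$-only ones those of $B\cup A'$; vertices of $C$ are neither. So $abc$ stays a triangle. A vertex of $A$ has its adjacency to $c$ toggled and its adjacency to $a$ renamed to $b$: it moves to $A'$. A vertex of $A'$ loses $c$ and has $b$ renamed to $a$: it moves to $A$. In the same way $B$ and $B'$ are exchanged. The sets $C,C',T$ are unchanged. Similarly, pivoting $ac$ exchanges $A\leftrightarrow A'$ and $C\leftrightarrow C'$, and pivoting $bc$ exchanges $B\leftrightarrow B'$ and $C\leftrightarrow C'$.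

By (R1) at least one of $A,A'$ is empty, and similarly for $B,B'$ and $C,C'$. If no primed set is nonempty we have (I), and if all three are we have (II). If exactly two are nonempty, say $A',B'$, then $A=B=\emptyset$, and pivoting $ab$ makes all primed sets empty. Let exactly one be nonempty, say $C'$; then $C=\emptyset$. If $A=\emptyset$, pivot $ac$; if $B=\emptyset$, pivot $bc$; afterwards all primed sets are empty. If $A,B\ne\emptyset$, pivot $ab$; afterwards all primed sets are nonempty. In (II), (R1) gives $A=B=C=\emptyset$. $\square$

## 10. All three two-element traces: the digraphs $K(p,q,r)$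

**Proposition 14.** In case (II), $T=\emptyset$ and $G=K(p,q,r)$ with $p,q,r\ge2$.

*Proof.* **Step 1: $A',B',C'$ are completely joined.** Let $d\in A'$, $e\in B'$, $f\in C'$. The edges from $d,e,f$ to the triangle are $db,dc,ea,ec,fa,fb$. The situation is symmetric under simultaneous permutations of $a,b,c$ and of $d,e,f$. We exclude everything but three edges among $d,e,f$.

*No edge.* Pivot $ab$: $c,f$ are both, $e$ is $a$-only, $d$ is $b$-only. So $de,ef,df$ are added and $ec,dc$ are removed. The triangle $def$ does not dominate $c$.

*Exactly one edge, say $de$.* The triangle $cde$ does not dominate $f$.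

*Exactly two edges, say $df,ef$.* Pivot $ab$, with the same classes: $de$ is added, $ec,ef,dc,df$ are removed, and after the exchange the edges are
$$ab,\ ac,\ bc,\ af,\ bf,\ ad,\ be,\ de .$$
Pivot $de$: $a$ is $d$-only and $b$ is $e$-only, so $ab$ is removed; after the exchange the edges are $ac,bc,af,bf,bd,ae,de$. Pivot $ac$: $f,e$ are $a$-only and $b$ is $c$-only, so $bf$ is removed and $be$ is added; after the exchange the edges are $ab,ac,cf,ce,bd,de,be$. The triangle $bde$ does not dominate $f$.

So $d,e,f$ are pairwise adjacent, for every choice.

**Step 2: $J$ is complete tripartite.** If $t\in T$, then by (R3) $t\not\sim d,e,f$, so the triangle $def$ does not dominate $t$. Hence $T=\emptyset$. Suppose $d\sim d'$ in $A'$. Relative to the triangle $dbc$ the vertex $d'$ is full, and $e\in B'$ has trace $\{d,c\}$; but $e\sim d'$, against (R3). So $A'$ is independent, and similarly $B',C'$. As $a$ is adjacent to $b,c,B',C'$ and not to $A'$, and so on, $J=K_{p,q,r}$ with classes $A'\cup\{a\}$, $B'\cup\{b\}$, $C'\cup\{c\}$ and $p,q,r\ge2$.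

**Step 3: the word.** Let $X$ be a class and $y$ a letter of another class. Every letter of $X$ has exactly one end on each side of $y$. Let $x_1,\dots,x_p$ be the order of the letters of $X$ on one side of $y$. They are pairwise noncrossing, so by the two-orders observation the word is, cyclically,
$$y\cdots x_1\cdots x_p\cdots y\cdots x_p\cdots x_1\cdots .$$
A letter $z\notin X$ crosses both $x_1$ and $x_p$. So exactly one of its two ends lies between the two $x_p$'s, in the interval containing the second displayed $y$, and exactly one lies between the two $x_1$'s, in the interval containing the first $y$. These intervals are disjoint, so $z$ has no end between $x_1$ and $x_p$ on either side of $y$. Hence the ends of $X$ form two contiguous blocks $x_1\cdots x_p$ and $x_p\cdots x_1$. So the word consists of six blocks, two for each class. Letters of different classes cross, so the cyclic order of the blocks is that of three pairwise crossing chords. Up to names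
$$W=a_1\cdots a_p\,b_1\cdots b_q\,c_1\cdots c_r\,a_p\cdots a_1\,b_q\cdots b_1\,c_r\cdots c_1 .$$
The blocks give three chains. The arcs outside the chains are $a_p\to b_1\to c_r\to a_p$ and $a_1\to b_q\to c_1\to a_1$. So $G=K(p,q,r)$. $\square$

## 11. Only one-element traces: doubled cycles, thick cycles and $\Omega$

In case (I) the vertices of $J$ are $a,b,c$ and those of $A,B,C,T$.

**Lemma 15.** In case (I), $T\cup\{a,b,c\}$ is a clique and $T$ is complete to $A\cup B\cup C$. If $A\cup B\cup C=\emptyset$, then $G=C_n^{(2)}$ with $n\ge3$. Otherwise $|T|\le1$.

*Proof.* The first claim is (R4) and (R2). If $A\cup B\cup C=\emptyset$, then $J=K_n$; all chords cross, so $W=x_1\cdots x_nx_1\cdots x_n$ and $G=C_n^{(2)}$. Now let, say, $d\in A$, and suppose $t,t'\in T$, $t\ne t'$. Relative to the triangle $atd$ the vertex $t'$ is full and $b$ has trace $\{a,t\}$, yet $b\sim t'$, against (R3). $\square$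

**Proposition 16.** In case (I), if exactly one of $A,B,C$ is nonempty, then $G$ is a thick cycle with $N\ge2$ and at least one double block.

*Proof.* Let $A\neq\emptyset=B=C$.

**Step 1: $J[A]$ is a matching plus isolated vertices.** Let $d\sim d'$ in $A$ and suppose $d''\in A\setminus\{d,d'\}$ with $d''\sim d$. If also $d''\sim d'$, then relative to $add'$ the vertex $d''$ is full and $b$ has trace $\{a\}$, but $b\not\sim d''$, against (R2). So $d''$ has trace $\{a,d\}$ relative to $add'$. If $T=\{t\}$, then $t$ is full for $add'$ and $t\sim d''$, against (R3). If $T=\emptyset$, pivot $ab$: $c$ is both, the vertices of $A$ are $a$-only, and no vertex is $b$-only. So $c$ becomes adjacent to all of $A$, adjacencies inside $A$ do not change, and afterwards $b$ is adjacent to $A\cup\{a,c\}$. Relative to the triangle $bdd'$ the vertex $c$ is full and $d''$ has trace $\{b,d\}$, but $c\sim d''$, against (R3).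

**Step 2: two shapes.** The set $\{b,c\}\cup A$ induces $sK_2+rK_1$ with $s\ge1$, because of the edge $bc$. All of it is joined to $a$, and also to $t$ if $T=\{t\}$. In the latter case suppose $r\ge1$, and let $d$ be an isolated vertex of $sK_2+rK_1$. Pivot $td$: $a$ is both, all other vertices are $t$-only. So $a$ loses all of these, and after the exchange $d$ is adjacent to everything and $t$ only to $a,d$. The result is $d$ joined to $(s+1)K_2+(r-1)K_1$, the new edge being $at$. So some graph in $\mathcal J$ is either a vertex joined to $sK_2+rK_1$ with $s\ge1$, or an edge joined to $sK_2$ with $s\ge1$.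

**Step 3: a vertex $a$ joined to $sK_2+rK_1$.** Then $W=aLaM$, each other letter occurs once in $L$ and once in $M$, and two letters cross iff they have the same order in $L$ and $M$. Let $uv$ be an edge not containing $a$, and suppose some letter $w$ lies strictly between $u$ and $v$ in $L$. It is adjacent to neither, so its order with respect to both is reversed in $M$; this forces $u,v$ to be reversed in $M$, contradicting that they cross. So $u,v$ are consecutive in $L$ and, by the same argument, in $M$. Hence $L=B_1\cdots B_k$ and $M=B_k\cdots B_1$, where each block $B_i$ is a letter or a pair $uv$ in the same order both times. By (1), $G$ is the thick cycle with blocks $a,B_1,\dots,B_k$, and $s\ge1$ of the blocks are double.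

**Step 4: an edge $at$ joined to $sK_2$.** If $s=1$, then $J=K_4$ and $G=C_4^{(2)}$, the thick cycle with two double blocks (Lemma 4(i)). Let $s\ge2$. Without $t$ the word is $aB_1\cdots B_s\,a\,B_s\cdots B_1$ as in Step 3, with all $B_i$ pairs. The letter $t$ has one end in each half, and since it crosses every other letter, the same set $X$ of letters precedes it in both halves. So $X$ is the letter set of a prefix of $B_1\cdots B_s$ and of a prefix of $B_s\cdots B_1$. If $X\ne\emptyset$, it contains the first letter of $B_1$; hence, by the second prefix, all of $B_s$; hence, by the first prefix, everything. So $X$ is empty or everything. Up to exchanging the names $a,t$ we get $W=at\,B_1\cdots B_s\,at\,B_s\cdots B_1$, which by (1) is a thick cycle with $s+1$ double blocks. $\square$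

**Proposition 17.** In case (I), if at least two of $A,B,C$ are nonempty and $T\ne\emptyset$, then $G=C_4[2K_1]$ or, up to isomorphism, $G=\Omega(\alpha_1,\alpha_2;\beta,0)$ with $\alpha_1\ge1$, $\alpha_2\ge0$, $\beta\ge1$.

*Proof.* **Step 1: positions.** By Lemma 15, $T=\{t\}$ and $t$ is adjacent to all other vertices. So $W=tLtM$. Put $L_1=L$ and $L_2=M^r$; two letters other than $t$ cross iff their orders in $L_1$ and $L_2$ differ. Let the triangle be $x_1<x_2<x_3$ in $L_1$; then $x_3<x_2<x_1$ in $L_2$. Let $z$ be another letter, with $i$ of the $x$'s before it in $L_1$ and $j$ before it in $L_2$. It crosses an $x$ that precedes it in exactly one of the orders, so its trace is the symmetric difference of $\{x_1,\dots,x_i\}$ and the set of the last $j$ of $x_1,x_2,x_3$. This has size $i+j$ if $i+j\le3$ and size $6-i-j$ otherwise. So it has size one only for $(i,j)=(1,0),(3,2)$, with trace $\{x_1\}$, and for $(0,1),(2,3)$, with trace $\{x_3\}$. Rename $a=x_1$, $c=x_2$, $b=x_3$. All letters other than $t,a,b,c$ have one-element traces, so $C=\emptyset$, and $A,B\ne\emptyset$. Let $A_1,A_2,B_1,B_2$ be the sets of letters of types $(1,0),(3,2),(0,1),(2,3)$. Then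
$$L_1=[B_1]\,a\,[A_1]\,c\,[B_2]\,b\,[A_2],\qquad L_2=[A_1]\,b\,[B_1]\,c\,[A_2]\,a\,[B_2],$$
where the brackets contain these sets in some order. Comparing the two orders, $A_1$ crosses $B_1$ completely, $A_2$ crosses $B_2$ completely, and there are no crossings between $A_1$ and $A_2$, $B_1$ and $B_2$, $A_1$ and $B_2$, $A_2$ and $B_1$.

**Step 2: $A$ and $B$ are independent.** An edge $dd'$ in $A$ lies within $A_1$ or within $A_2$. Let $e\in B$. Relative to the triangle $add'$ the vertex $e$ has trace $\{d,d'\}$ or $\emptyset$. The second contradicts (D). The first contradicts (R3), as $t$ is full for $add'$ and $t\sim e$. For an edge in $B$ use $b$ and a vertex of $A$ in the same way.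

So each of $A_1,A_2,B_1,B_2$ occurs in the same order in $L_1$ and $L_2$. Thus $W=tL_1tL_2^r$ is the word (3), and $G=\Omega(\alpha_1,\alpha_2;\beta_1,\beta_2)$ with $\alpha_i=|A_i|$, $\beta_i=|B_i|$, $\alpha_1+\alpha_2\ge1$, $\beta_1+\beta_2\ge1$.

**Step 3: if all four sets are nonempty, all have one element.** Choose $d_i\in A_i$ and $e_i\in B_i$; these give edges $d_1e_1$, $d_2e_2$. Suppose there is a further vertex $g$ in one of the four sets. Then $g$ is adjacent to exactly one of $d_1,e_1,d_2,e_2$. The subgraph induced on $\{t,d_1,e_1,d_2,e_2,g\}$ is always $t$ joined to $P_3+K_2$, with $g$ an end of the path $P_3$ on three vertices. Only this induced subgraph is used below, so we may name its vertices so that $g\sim e_1$. Pivot $td_2$: $e_2$ is both, and $d_1,e_1,g$ are $t$-only. So afterwards $d_2$ and $e_2$ are each adjacent to $d_1,e_1,g$, and $d_2\sim e_2$. Relative to the triangle $d_2d_1e_1$ the vertex $e_2$ is full and $g$ has trace $\{d_2,e_1\}$, but $g\sim e_2$, against (R3).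

So either $G=\Omega(1,1;1,1)=C_4[2K_1]$, or some lane is empty. In the latter case Lemma 4(iv) lets us assume that it is the second type-$0$ lane and that $\alpha_1\ge\alpha_2$; then $\beta_1\ge1$ and $\alpha_1\ge1$. $\square$

## 12. Long induced odd cycles

In this section we assume in addition that no $J\in\mathcal J$ contains $K_4$.

**Lemma 18.** Let $J\in\mathcal J$ and let $C=v_1\cdots v_k$ be an induced odd cycle of $J$ with $k\ge5$. Then every vertex $w\notin C$ has exactly one neighbor on $C$.

*Proof.* **Step 1: how a pivot changes the neighbors.** Let $N=N(w)\cap C$, and put $n_j=1$ if $v_j\in N$ and $n_j=0$ otherwise, indices mod $k$. In $J\wedge v_iv_{i+1}$ the set $C\setminus\{v_i,v_{i+1}\}$ induces a cycle of length $k-2$. On $C$, only $v_{i-1}$ is $v_i$-only and only $v_{i+2}$ is $v_{i+1}$-only. So $w$ has its adjacency to $v_{i+2}$ toggled iff $n_i=1$, and its adjacency to $v_{i-1}$ toggled iff $n_{i+1}=1$ (if $w$ is both, both are toggled). Let $\varphi_i(N)$ be the neighborhood of $w$ on the shorter cycle.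

**Step 2: $k=5$.** After the pivot the shorter cycle is a triangle. By (D) and $K_4$-freeness, for every $i$ the triple
$$(n_{i+2}+n_i,\ \ n_{i+3},\ \ n_{i+4}+n_{i+1})\quad\text{mod }2 \tag{4}$$
is neither $000$ nor $111$. Label the cycle $0,\dots,4$. Up to rotation, the sets $N$ with $|N|\ne1$ are the following.

* $N=\emptyset$: (4) is $000$.
* $\{0,1\}$: the triangle $w,v_0,v_1$ does not dominate $v_3$.
* $\{0,2\}$: $i=0$ gives $000$.
* $\{0,1,2\}$: $i=2$ gives $111$.
* $\{0,1,3\}$: $i=0$ gives $111$.
* $\{0,1,2,3\}$: $i=1$ gives $000$.
* $N=C$: then $w$ crosses all $v_j$, so by the two-orders observation there are two linear orders of the $v_j$ such that $v_j,v_l$ cross iff the orders differ on them. Orient each crossing pair according to the first order. If $x\to y$ and $y\to z$, then $x$ is before $z$ in the first order and after $z$ in the second, so $x\to z$: the orientation of $C_5$ is transitive. As $C_5$ has no triangle, every vertex is a source or a sink. Sources and sinks alternate along the cycle, which is impossible as its length is odd.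

So $|N|=1$.

**Step 3: $k\ge7$.** By induction $|\varphi_i(N)|=1$ for all $i$. Consider the change from $N$ to $\varphi_i(N)$. If $n_i=1$, then $v_i$ is dropped and $v_{i+2}$ is toggled: the size falls by $2$ if $v_{i+2}\in N$ and does not change otherwise. Similarly for $v_{i+1}$ and $v_{i-1}$. So $|\varphi_i(N)|=|N|-2c_i$, where $c_i\in\{0,1,2\}$ counts which of $\{v_i,v_{i+2}\}\subseteq N$ and $\{v_{i-1},v_{i+1}\}\subseteq N$ hold. Hence $|N|\in\{1,3,5\}$. If $|N|=5$, then $c_i=2$ for all $i$, so $N=C$, impossible as $|C|\ge7$. If $|N|=3$, then $c_i=1$ for all $k\ge7$ indices. Each pair $\{v_j,v_{j+2}\}\subseteq N$ serves only $i=j$ and $i=j+1$, so $N$ contains at least $4$ such pairs; but three elements form only three pairs. So $|N|=1$. $\square$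

**Lemma 19.** If some $J\in\mathcal J$ contains an induced odd cycle of length at least $5$, then some $J\in\mathcal J$ is a cycle $C_k$, $k\ge5$ odd, with pendant vertices attached to it.

*Proof.* Choose $J\in\mathcal J$ and an induced odd cycle $C=v_1\cdots v_k$ in it with $k$ maximal over all of $\mathcal J$. By Lemma 18 it suffices to show that the vertices outside $C$ are pairwise nonadjacent. Suppose $w\sim w'$ are outside $C$, attached at $v_i$ and $v_j$.

If $i=j$, the triangle $ww'v_i$ does not dominate $v_{i+2}$.

Let $i\ne j$. One arc of $C$ between $v_i,v_j$ has even length $L_e\ge2$, the other has odd length $L_o$.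

If $L_o=1$, pivot $ww'$: on $C$, $v_i$ is $w$-only and $v_j$ is $w'$-only. So $v_iv_j$ is removed, and after the exchange $w\sim v_j$, $w'\sim v_i$. Replacing the edge $v_iv_j$ of $C$ by the path $v_i\,w'\,w\,v_j$ gives an induced cycle of length $k+2$, against maximality.

If $L_o\ge3$, then $v_i,w,w',v_j$ and the even arc form an induced odd cycle of length $L_e+3\ge5$. By Lemma 18 each of the $L_o-1$ inner vertices of the odd arc has exactly one neighbor on it, which can only be $v_i$ or $v_j$. Only two inner vertices are adjacent to $v_i$ or $v_j$, so $L_o=3$. Let $y_0=v_i,y_1,\dots,y_{2m}=v_j$ be the even arc and $y_0,u,u',y_{2m}$ the odd one. We pivot inside the set of these vertices and $w,w'$, aiming for a $K_4$. While $m\ge2$, pivot $y_1y_2$ and drop $y_1,y_2$: this adds $y_0y_3$ and shortens the even path by $2$. After renaming we reach the edges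
$$y_0y_1,\ y_1y_2,\ y_0w,\ ww',\ w'y_2,\ y_0u,\ uu',\ u'y_2 .$$
Pivot $y_0y_1$: $w,u$ are $y_0$-only and $y_2$ is $y_1$-only, so $wy_2,uy_2$ are added; after the exchange the edges are
$$y_0y_1,\ y_0y_2,\ y_1w,\ y_1u,\ wy_2,\ uy_2,\ w'y_2,\ u'y_2,\ ww',\ uu' .$$
Pivot $ww'$: $y_2$ is both and $y_1$ is $w$-only, so $y_1y_2$ is added; afterwards $w$ is adjacent to $y_2,w'$ and $w'$ to $y_1,y_2,w$. Now $y_2$ is adjacent to all other vertices. Pivot $y_2w$: $w'$ is both, and $y_0,y_1,u,u'$ are $y_2$-only. So $w'$ becomes adjacent to $u,u'$ and $y_0$ (and loses $y_1$), and after the exchange $w$ is adjacent to everything. As $u\sim u'$, the set $\{w,w',u,u'\}$ is a $K_4$, a contradiction. $\square$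

## 13. Words whose interlace graph is an odd cycle with pendants

**Lemma 20.** If some $J\in\mathcal J$ is a cycle $C_k=v_1\cdots v_k$, $k\ge3$ odd, with pendant vertices attached, then $G=O_k(p_1,\dots,p_k)$ for some $p_i\ge1$.

*Proof.* **Step 1: the word of the cycle.** We show that, up to labels, the letters $v_1,\dots,v_k$ form the word $w_k$ of (2). For $k=3$ three pairwise crossing letters give $v_1v_3v_2v_1v_3v_2=w_3$ up to labels. Let $k\ge5$. For each $i$ the chords $v_j$ with $j\ne i,i\pm1$ form a connected subgraph and do not cross $v_i$, so they lie on one side of $v_i$. The other side contains exactly one end of each of $v_{i-1},v_{i+1}$. So the cycle word contains a factor $v_i\,x\,y\,v_i$ with $\{x,y\}=\{v_{i-1},v_{i+1}\}$; call it the factor of $v_i$. After possibly reversing the labeling, $v_1v_kv_2v_1$ occurs. Inductively suppose that $v_{i-1}v_{i-2}v_iv_{i-1}$ occurs. The occurrence of $v_i$ in it is preceded by $v_{i-2}\ne v_{i\pm1}$, so it cannot end the factor of $v_i$; hence it starts it. The next letter is $v_{i-1}$, so the factor is $v_iv_{i-1}v_{i+1}v_i$. So the cycle word is $w_k$.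

**Step 2: where the pendants sit.** Let $w$ be attached to $v_i$. The $v_j$ with $j\ne i$ induce a connected graph and do not cross $w$, so all their ends are on one side of $w$. Let $I_w$ be the other side. Among the ends of $v_1,\dots,v_k$ it contains exactly one, an end of $v_i$.

Let $w'$ be a pendant attached to $v_j$, $j\ne i$. It does not cross $w$. If both its ends were in $I_w$, one side of $w'$ would lie inside $I_w$ and contain no end of $v_j$, so $w'$ would not cross $v_j$. Hence $w'$ has both ends outside $I_w$.

Let $w,w'$ both be attached to $v_i$. They do not cross, so $I_w,I_{w'}$ are disjoint, nested, or cover the circle; the last is impossible, as the ends of $v_j$, $j\ne i$, lie outside both. If they contain the same end of $v_i$, they are nested. If they contain different ends of $v_i$, they are not nested, since each contains only one end of $v_i$; so they are disjoint.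

**Step 3: the digraph.** So $W$ arises from $w_k$ by replacing, for each $i$, the occurrence of $v_i$ in the pair $(v_iv_{i-1})$ by $x_1\cdots x_mv_ix_m\cdots x_1$ and the occurrence in the pair $(v_{i+1}v_i)$ by $y_1\cdots y_lv_iy_l\cdots y_1$, where $x_1,\dots,x_m,y_1,\dots,y_l$ are the pendants at $v_i$, $m,l\ge0$. This gives the chain $x_1,\dots,x_m,v_i,y_l,\dots,y_1$. Call its first vertex $L_i$ and its last vertex $R_i$. The first replaced occurrence is entered and left at $L_i$, the second at $R_i$. Inside the pair $(v_iv_{i-1})$ we read the arc $L_i\to R_{i-1}$; from the pair $(v_{i-1}v_{i-2})$ to the pair $(v_iv_{i-1})$ we read the arc $R_{i-2}\to L_i$. So $G=O_k(p)$, with $p_i=m+l+1$. $\square$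

## 14. Proof of Theorem 3

The listed digraphs are obstructions by Propositions 9–11. For the converse let $G$ be as in Section 9.

**Case 1: some $J\in\mathcal J$ contains $K_4$.** Take a triangle of the $K_4$; then $T\ne\emptyset$. Normalize by Lemma 13, which keeps $T$. Case (II) is impossible by Proposition 14. In case (I), $G$ is $C_n^{(2)}$ with $n\ge4$ if $A\cup B\cup C=\emptyset$ (Lemma 15); a thick cycle with at least one double block if exactly one of $A,B,C$ is nonempty (Proposition 16); and in (E) or (F) otherwise (Proposition 17).

**Case 2: no $J\in\mathcal J$ contains $K_4$.** Then $T=\emptyset$ for every triangle of every $J\in\mathcal J$.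

*Case 2a: some $J\in\mathcal J$ contains an induced odd cycle of length at least $5$.* By Lemmas 19 and 20, $G=O_k(p)$ with $k\ge5$ odd.

*Case 2b: no $J\in\mathcal J$ contains such a cycle.* Take a triangle in some $J\in\mathcal J$ and normalize. Case (II) gives $G=K(p,q,r)$ with $p,q,r\ge2$. In case (I), if $A\cup B\cup C=\emptyset$, then $J=K_3$ and $G=C_3^{(2)}$; if exactly one of the sets is nonempty, $G$ is a thick cycle with at least one double block by Proposition 16. Let at least two be nonempty. Suppose $d\in A$ and $e\in B$ are adjacent. Pivot $de$: inside $\{a,b,c,d,e\}$ the vertex $a$ is $d$-only and $b$ is $e$-only, so $ab$ is removed, and after the exchange $d\sim b$, $e\sim a$. This gives the induced $5$-cycle $a\,c\,b\,d\,e$, a contradiction. The same holds for the pairs $A,C$ and $B,C$, so $A,B,C$ are mutually nonadjacent. An edge $dd'$ in $A$ would give a triangle $add'$ not dominating a vertex of $B\cup C\ne\emptyset$; similarly for $B$ and $C$. So $J$ is a triangle with pendant vertices, and $G=O_3(p)$ by Lemma 20.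

By Lemma 4, $C_3^{(2)}$ and thick cycles with exactly one double block are in (C), and $C_4^{(2)}$ is in (B). So every digraph found is in one of the families (A)–(F). This proves Theorem 3. $\blacksquare$

The converse half used only that all tours satisfy (D); then Propositions 9–11 apply. So Lemma 5, read for all tours, is exact:

**Corollary 21.** A connected non-diplanar $G\in\mathcal E_4$ is an obstruction iff in the interlace graph of every Euler tour every triangle is dominating.

## 15. Cores and the disjointness of the families

**Proposition 22.** The families (A)–(F) in Theorem 3 are pairwise disjoint. Moreover $O_k(p)\cong O_{k'}(p')$ iff $k=k'$ and $p'$ is a cyclic rotation of $p$.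

*Proof.* **Step 1: digon components.** Join two vertices if they form a digon. We claim that in all families the components of this digon graph are paths.

* (A), $n\ge5$: there are no digons.
* (B): a vertex $u$ of a double block sends only to its $v$, which does not send back; a vertex $v$ of a double block receives only from its $u$. So digons join only single blocks that are adjacent in the cyclic order. As there are two double blocks, the components are paths: the runs of consecutive single blocks, and trivial components.
* (C): the components are the chains. For $k\ge5$, arcs outside the chains go from chain $i$ to chain $i+d$ with $d\in\{2,-1\}$, and no $d$ has $d,-d\in\{2,-1\}$ mod $k$. For $k=3$ these arcs go from chain $i$ to chain $i-1$.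
* (D): the chains, as the other arcs go from chain to chain in a cyclic order.
* (E), (F): the chains, the $u_i$ being trivial components. A chain end receiving from $u_i$ never sends to $u_i$: it sends only to $u$'s of the other parity. And $u$-to-$u$ arcs go only from $u_i$ to $u_{i+1}$.

**Step 2: cores.** Deleting the digon arcs and contracting each of these components to a vertex gives the *core*, an isomorphism invariant. The cores are as follows.

* (A): $C_n^{(2)}$, $n\ge5$.
* (B): a thick cycle with at least two double blocks; it has at least $4$ vertices and has parallel arcs. It is $C_4^{(2)}$, or it has $N\ge3$ and then a vertex with two distinct out-neighbors, namely the $v$ of a double block.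
* (C): $C_k(-1,2)$ for $k\ge5$, without parallel arcs; $C_3^{(2)}$ for $k=3$.
* (D): $C_3^{(2)}$.
* (E): $\Omega(1,0;1,0)$ or $\Omega(1,1;1,0)$, with $6$ or $7$ vertices and no parallel arcs.
* (F): $C_4[2K_1]$ itself, with $8$ vertices and no parallel arcs.

In $C_n^{(2)}$ each vertex has one out-neighbor, so (A) and (B) are separated; both have parallel arcs in the core and at least $4$ core vertices, so they are separated from the rest. Since $k$ is odd, the only remaining doubts are $C_7(-1,2)$ against $\Omega(1,1;1,0)$, and (D) against (C) with $k=3$.

In $\Omega(1,1;1,0)$ the two type-$1$ lane vertices have the same out-neighborhood $\{u_0,u_2\}$. In $C_7(-1,2)$ the set $\{i+2,i-1\}$ determines $i$: if $i+2=j-1$ and $i-1=j+2$, then $6\equiv0$ mod $7$. So these are not isomorphic.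

In (D) all three digon components have at least two vertices, so it remains to separate (D) from $O_3(p)$ with all $p_i\ge2$. Deleting digon arcs leaves, besides isolated vertices, two directed triangles for (D), and for $O_3$ the single directed $6$-cycle $L_1\to R_3\to L_2\to R_1\to L_3\to R_2\to L_1$. So the families are disjoint.

**Step 3: isomorphisms of the $O_k(p)$.** Rotations clearly give isomorphic digraphs, and $k$ is the number of vertices of the core. An isomorphism maps digon components to digon components of the same length and induces an isomorphism of cores. If $k=3$, the arcs outside the chains go from chain $i$ to chain $i-1$, which fixes the cyclic order of the lengths. If $k\ge5$, consider directed triangles in $C_k(-1,2)$. Three steps from $\{2,-1\}$ sum to $6,3,0$ or $-3$, and this is $0$ mod $k$ only with exactly one step $+2$. So the triangles are $i\to i+2\to i+1\to i$. An arc $i\to i+2$ lies in exactly one of them, an arc $i\to i-1$ in exactly two. So automorphisms of the core preserve the cycle of arcs $i\to i-1$, and they are rotations. $\square$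

**Corollary 23.** (i) The obstructions with at most $5$ vertices are: $C_3^{(2)}$; $C_4^{(2)}$, $O_3(2,1,1)$; $C_5^{(2)}$, the thick cycle with blocks (double, double, single), $O_3(3,1,1)$, $O_3(2,2,1)$, and $O_5(1,1,1,1,1)$ (the regular tournament on $5$ vertices).

(ii) The obstructions whose underlying graph is simple are exactly $C_k(-1,2)$ ($k\ge5$ odd), $\Omega(1,0;1,0)$ (an orientation of the octahedron), $\Omega(1,1;1,0)$ ($7$ vertices) and $C_4[2K_1]$ ($8$ vertices).

(iii) The obstructions containing two parallel arcs of the same direction are exactly the families (A), (B) and the $O_3(p,1,1)$, $p\ge1$.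

*Proof.* (i) Members of (D), (E), (F) have at least $6$ vertices. Family (A) contributes $C_5^{(2)}$. Family (B) contributes two double blocks alone, which is $C_4^{(2)}$, or two double blocks and one single block. Family (C) contributes $O_3$ with lengths adding up to $3$, $4$ or $5$, up to rotation, and $O_5(1,1,1,1,1)=C_5(-1,2)$. In the latter each vertex $i$ sends to $i+2$ and $i+4$ and receives from $i+3$ and $i+1$, so it is a regular tournament.

(ii) The digraph must have no digons and no parallel arcs. Families (A) and (B) have parallel arcs, and (D) has digons. In (C) and (E) all chains must have length $1$; this leaves $C_k(-1,2)$ for $k\ge5$, while $C_3^{(2)}$ has parallel arcs, and the two cores of (E). By Step 2 above, these and $C_4[2K_1]$ have no parallel arcs, and by Step 1 they have no digons. The underlying graph of $\Omega(1,0;1,0)$ is simple and $4$-regular on $6$ vertices, so its complement is a perfect matching: it is the octahedron.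

(iii) Families (A) and (B) contain parallel arcs. In $O_3(p_1,p_2,p_3)$ a parallel pair can only consist of the arcs $R_i\to L_{i-1}$ and $L_i\to R_{i-1}$, and it occurs iff the chains $i$ and $i-1$ have length $1$. In $O_k$ with $k\ge5$ the arcs leaving a chain from $R_i$ and from $L_i$ go to different chains. In (D) all chains have length at least $2$, so $A^1,A^2$ and so on are distinct. In (E) and (F) there is at most one empty lane of each type, so each arc $u_i\to u_{i+1}$ occurs at most once, and each lane end has at most one arc from each $u_i$ and at most one to each $u_i$. So these contain no parallel arcs. $\square$
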